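\title{Haar systems on second countable groupoids with open range map}

\begin{abstract}
We prove that every second countable locally compact Hausdorff groupoid whose range map is open admits a Haar system. The covering functionals of the classical construction of Haar measure are left invariant, continuous in the unit and almost additive, but a limit along ever finer coverings need not be continuous in the unit. We normalize these functionals uniformly by a greedy choice of weights and pass from one scale to the next by a smearing operation that changes them only slightly, so that the resulting sequence converges uniformly. As a complement, if the unit space is paracompact and every unit has a metrizable neighborhood in the groupoid, then a Haar system exists if and only if the range map is open.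
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Groupoids}

A \emph{groupoid} consists of a set $G$ of arrows, a set $X$ of units, range and source maps $r,s\colon G\to X$, a unit map $x\mapsto e_x$ from $X$ to $G$ with $r(e_x)=s(e_x)=x$, an associative product $gh$ that is defined exactly when $s(g)=r(h)$ and satisfies $r(gh)=r(g)$ and $s(gh)=s(h)$, and an inversion $g\mapsto g^{-1}$, such that $e_{r(g)}g=g=ge_{s(g)}$, $gg^{-1}=e_{r(g)}$ and $g^{-1}g=e_{s(g)}$. The groupoid is \emph{locally compact} if $G$ and $X$ are locally compact Hausdorff spaces and all these maps are continuous. The unit map is then a homeomorphism of $X$ onto the closed set $\{g\in G: g=e_{r(g)}\}$, with inverse $r$, and we identify $X$ with this set. We write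
\[
G^x=r^{-1}(x),\qquad G^x_y=r^{-1}(x)\cap s^{-1}(y).
\]
For $\alpha\in G^x_y$, left multiplication $g\mapsto\alpha g$ is a homeomorphism of the fiber $G^y$ onto the fiber $G^x$, and it does not change the source: $s(\alpha g)=s(g)$. For $A,B\subset G$ we let $AB$ be the set of products $ab$ of composable pairs in $A\times B$. If $A$ and $B$ are compact, so is $AB$, because the composable pairs form a closed subset of $A\times B$.

\subsection{Measures}

For a locally compact Hausdorff space $Z$, let $C_c(Z)$ be the space of real continuous functions with compact support and $C_c^+(Z)$ the cone of nonnegative ones. A function in $C_c(U)$, with $U\subset Z$ open, is extended by $0$ to $Z$. We use the following textbook facts.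
\begin{itemize}
\item[(M1)] Radon measures on $Z$ correspond to positive linear functionals on $C_c(Z)$ (Riesz), and every additive, positively homogeneous map $C_c^+(Z)\to[0,\infty)$ extends uniquely to such a functional. For $U$ open, $\mu(U)=\sup\{\mu(f):f\in C_c(U),\ 0\le f\le1\}$.
\item[(M2)] The support of $\mu$ is the complement of the largest open null set; thus $z\in\operatorname{supp}\mu$ if and only if $\mu(f)>0$ for every $f\in C_c^+(Z)$ with $f(z)>0$. We say that $\mu$ is \emph{carried by} a closed set $F$ if $\operatorname{supp}\mu\subset F$, equivalently if $\mu(f)=0$ whenever $\operatorname{supp}f\cap F=\emptyset$. In that case $\mu(f)$ depends only on $f|_F$.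
\item[(M3)] If $F\subset Z$ is closed, every $f\in C_c(F)$ extends to a function in $C_c(Z)$, nonnegative if $f$ is. (Extend by Tietze's theorem to a compact neighborhood $N$ of $\operatorname{supp}f$, and multiply by a cutoff that is $1$ on $\operatorname{supp}f$ and supported in the interior of $N$.) Hence a Radon measure on $Z$ carried by $F$ is the same thing as a Radon measure on $F$.
\end{itemize}

\subsection{Haar systems}

\begin{definition}\label{def:haar}
A \emph{Haar system} on a locally compact groupoid $G$ is a family $(\mu^x)_{x\in X}$ of Radon measures on $G$ such that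
\begin{itemize}
\item[(H1)] $\operatorname{supp}\mu^x=G^x$ for every $x\in X$;
\item[(H2)] $\int\phi(\alpha g)\,d\mu^y(g)=\int\phi(g)\,d\mu^x(g)$ for all $\phi\in C_c(G)$, $x,y\in X$ and $\alpha\in G^x_y$;
\item[(H3)] $x\mapsto\int\phi\,d\mu^x$ is continuous on $X$ for every $\phi\in C_c(G)$.
\end{itemize}
A family of Radon measures $\mu^x$ on $G$, with $\mu^x$ carried by $G^x$, that satisfies (H2) and (H3) is called an \emph{invariant system}.
\end{definition}

In (H2) the integrand $\phi(\alpha g)$ is defined for $g\in G^y$, which carries $\mu^y$. By (M3), condition (H2) says that left multiplication by $\alpha$ maps the measure $\mu^y$ on $G^y$ to the measure $\mu^x$ on $G^x$. Three extreme cases show what the definition asks for.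

\begin{example}\label{ex:basic}
(i) If $X$ is a point, $G$ is a locally compact group and a Haar system is a left Haar measure. It exists and is unique up to a scalar.

(ii) If $G=X$ has no arrows other than units, then $G^x=\{x\}$ and the Haar systems are the families $\mu^x=w(x)\delta_x$ with $w\colon X\to(0,\infty)$ continuous. Only (H3) is a constraint.

(iii) The \emph{pair groupoid} of a space $Y$ is $G=Y\times Y$ with $X=Y$, $r(y,y')=y$, $s(y,y')=y'$ and $(y,y')(y',y'')=(y,y'')$. A measure carried by $G^x$ has the form $\delta_x\times m_x$, and (H2) for $\alpha=(x,y)$ says that $m_x=m_y$. So the Haar systems are the families $\delta_x\times m$ with $m$ a Radon measure of full support on $Y$. If $Y$ is second countable, $m=\sum_n2^{-n}\delta_{y_n}$ with $(y_n)$ dense is such a measure.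
\end{example}

It is a known fact that a Haar system forces the range map to be open. The proof is short.

\begin{proposition}\label{prop:necessary}
If $G$ admits a Haar system, then $r$ is open.
\end{proposition}

\begin{proof}
Let $U\subset G$ be open, $g\in U$, and $\phi\in C_c^+(U)$ with $\phi(g)>0$. The set $\{x:\mu^x(\phi)>0\}$ is open by (H3), contains $r(g)$ by (H1), and lies in $r(U)$ because $\phi$ vanishes on $G^x$ for $x\notin r(U)$.
\end{proof}

It is also known that the converse fails in general: there is a compact groupoid, not second countable, whose range map is open but which admits no Haar system, because (H1) cannot be met. Here is an instance.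

\begin{example}\label{ex:counter}
Let $Y$ be the one-point compactification of an uncountable discrete set, and let $G$ be its pair groupoid. The range map is a coordinate projection, hence open. A Radon measure $m$ on $Y$ is finite, and full support would give $m(\{y\})>0$ for uncountably many isolated points $y$; then $m(\{y\})>1/n$ for some $n$ and infinitely many $y$, which is impossible. By Example~\ref{ex:basic}(iii), $G$ has no Haar system.
\end{example}

The obstruction in this example is that the fibers are too large, and it disappears for second countable spaces. This leads to the question, posed in \cite{Deitmar}: \emph{does every second countable locally compact groupoid with open range map admit a Haar system?} The three cases of Example~\ref{ex:basic} suggest that it does, but they do so for three unrelated reasons: Haar's theorem in (i), a free choice of a continuous function in (ii), a free choice of a measure in (iii). A general groupoid mixes the three behaviors, in a way that may change from one orbit to the next, and no uniqueness statement is available to force a fiberwise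 construction to be continuous in $x$. The answer is nevertheless affirmative.

\begin{theorem}\label{thm:A}
Let $G$ be a second countable locally compact Hausdorff groupoid whose range map is open. Then $G$ admits a Haar system.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a locally compact groupoid with $X$ paracompact such that every unit $x\in X$ has a metrizable neighborhood in $G$. Then $G$ admits a Haar system if and only if $r$ is open.
\end{theorem}

Theorem~\ref{thm:B} is deduced from Theorem~\ref{thm:A} in Section~\ref{sec:B}. Its hypothesis on the neighborhoods of units cannot be dropped, since in Example~\ref{ex:counter} the space $X$ is compact.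

One observation will be used at the end: for an invariant system, (H1) needs to be checked only at the units.

\begin{lemma}\label{lem:units}
If $(\mu^x)$ is an invariant system with $y\in\operatorname{supp}\mu^y$ for every $y\in X$, then it is a Haar system.
\end{lemma}

\begin{proof}
Let $g\in G^x$ and $y=s(g)$. Left multiplication by $g$ is a homeomorphism $G^y\to G^x$ that maps $\mu^y$ to $\mu^x$, hence $\operatorname{supp}\mu^y$ onto $\operatorname{supp}\mu^x$, and it maps $y$ to $g$.
\end{proof}

\section{The method in small cases}\label{sec:model}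

\subsection{Covering numbers}

Recall the classical construction of Haar measure on a group $H$. For $f,\psi\in C_c^+(H)$ with $\psi\ne0$, the covering number $(f:\psi)$ is the infimum of $\sum_jc_j$ over all finite families $c_j\ge0$, $g_j\in H$ with $f(h)\le\sum_jc_j\psi(g_j^{-1}h)$ for all $h$. As a function of $f$ it is left invariant, monotone, positively homogeneous and subadditive, and it becomes nearly additive when the support of $\psi$ shrinks to the identity. The inequality $(f:\psi)\le(f:f_0)(f_0:\psi)$ confines the ratio $(f:\psi)/(f_0:\psi)$, for $f,f_0\neq0$, to the interval $[1/(f_0:f),\,(f:f_0)]$, which does not depend on $\psi$, and any limit point of these ratios is a Haar integral.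

The definition makes sense on each fiber of a groupoid. Let $G$ be compact, for this section only, and let $\psi\in C_c^+(G)$ be positive on $X$. For $f\in C_c^+(G^x)$ define $(f:\psi)^x$ by the same formula with $g_j,h\in G^x$. We shall see in Section~\ref{sec:gauges} that these numbers are invariant in the sense of (H2), continuous in the sense of (H3) when $r$ is open, and nearly additive when $\psi$ is supported near $X$. The last two steps of the classical argument break down.

\subsection{First obstacle: normalization}\label{sub:obstacle1}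

Invariance relates $(f_0:\psi)^x$ to $(f_0(\alpha\,\cdot):\psi)^y$, not to $(f_0:\psi)^y$, so division by $(f_0:\psi)^x$ in general destroys (H2). Even where it does not, one divisor cannot serve a whole fiber. Take the pair groupoid of $Y=[0,1]\cup\{2\}$ and $\psi_\delta(y,y')=(1-|y-y'|/\delta)_+$ with $0<\delta<1$. If $1\le\sum_jc_j\psi_\delta(y_j,y')$ for all $y'$, integration over $y'\in[0,1]$ gives $1\le\delta\sum_jc_j$, so $(1:\psi_\delta)^x\ge1/\delta$. The indicator function $f$ of the isolated point $(x,2)$ of $G^x$ has $(f:\psi_\delta)^x\le1$. The ratio $(f:\psi_\delta)^x/(1:\psi_\delta)^x$ is at most $\delta$, and the point $2$ is lost in the limit. The modification that does respect (H2) is multiplication of $f$ by a function of the source, because left multiplication preserves the source. A normalization therefore has to be built from such weights, and different parts of $X$ need different weights.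

\subsection{Second obstacle: continuity of the limit}\label{sub:obstacle2}

Take $G=X=[0,1]$. Then $(f:\psi)^x=f(x)/\psi(x)$, and every positive $\psi$ is supported in every neighborhood of the units. For $\psi_k(x)=1/(1+x^k)$ the functionals $f\mapsto(1+x^k)f(x)$ are bounded above and below uniformly in $k$ and $x$, and they converge for each $x$; but the limit is $\delta_x$ for $x<1$ and $2\delta_1$ for $x=1$, which violates (H3). Uniform bounds give limit points fiber by fiber and nothing more. To obtain (H3) one needs convergence that is uniform in $x$, and so the functional at each scale has to be adapted to the one at the previous scale.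

\subsection{Smearing in a model}\label{sub:modelsmear}

Let $T=[0,1]$, let $(Y,d)$ be a compact metric space, and let $G=T\times Y\times Y$ be the family of pair groupoids with $X=T\times Y$, $r(t,y,y')=(t,y)$, $s(t,y,y')=(t,y')$. As in Example~\ref{ex:basic}(iii), an invariant system is a weak* continuous family $(m_t)_{t\in T}$ of finite measures on $Y$. Let $\beta=(\beta_t)$ and $\alpha=(\alpha_t)$ be two such families, each $\alpha_t$ of full support. We want to reweight $\alpha$ by a function of the source so that it comes close to $\beta$. Fix a continuous $\kappa\ge0$ on $Y\times Y$, positive on the diagonal and zero when $d(y,y')>\eta$, and put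
\[
b_t(y)=\int\kappa(y,y')\,d\alpha_t(y')>0,\qquad a_t(y')=\int\frac{\kappa(y,y')}{b_t(y)}\,d\beta_t(y),\qquad(\beta\star\alpha)_t=a_t\,\alpha_t .
\]
The functions $b$ and $a$ are continuous on $T\times Y$, so $\beta\star\alpha$ is again an invariant system. By Fubini's theorem, for $f\in C(Y)$,
\[
\int f\,a_t\,d\alpha_t=\int\Big(\frac1{b_t(y)}\int f(y')\,\kappa(y,y')\,d\alpha_t(y')\Big)\,d\beta_t(y).
\]
The expression in parentheses is an average of $f$ over the closed ball of radius $\eta$ about $y$. Hence
\begin{equation}\label{eq:model}
\big|(\beta\star\alpha)_t(f)-\beta_t(f)\big|\le\beta_t(Y)\cdot\sup\{|f(y)-f(y')|:d(y,y')\le\eta\}.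
\end{equation}
Each element of $\beta$-mass is spread over a small ball in proportion to $\alpha$. If $Y$ is a point, then $a_t=\beta_t/\alpha_t$ and $\beta\star\alpha=\beta$: the factor $\alpha_t=1+t^k$ of Section~\ref{sub:obstacle2} cancels. If $Y=[0,1]$, $\beta_t=\delta_{y_0}$ and $\alpha_t=w(t)\,dy'$ with $w>0$ continuous, then $(\beta\star\alpha)_t=\kappa(y_0,y')\,dy'/\int\kappa(y_0,z)\,dz$: the result has a density, like $\alpha$, it is close to $\beta$, and $w$ has disappeared.

Two features matter. The system $\beta\star\alpha$ is a reweighting of $\alpha$, so it has every property of $\alpha$ that survives reweighting; in the proof this property is near additivity at a finer scale. And the bound \eqref{eq:model} is uniform in $t$ and does not involve $\alpha$ at all. Starting from $J_1$ and forming $J_{n+1}=J_n\star A_{n+1}$ with ever finer $A_{n+1}$ and ever smaller $\eta$, one obtains a sequence that is uniformly Cauchy and more and more additive.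

\subsection{Plan of the proof}

Covering functionals are not measures, so Fubini's theorem is not available for them. It is recovered by compactness: if the analogue of \eqref{eq:model} failed at every scale $k$, at some unit $x_k$, then along a subsequence $x_k\to x_0$ and the functionals at $x_k$ would converge to measures on $G^{x_0}$, for which the computation above is valid. These limit measures depend on the sequence $(x_k)$; in Section~\ref{sub:obstacle2} the units $x_k=\theta^{1/k}\to1$ produce $(1+\theta)\delta_1$ for any $\theta\in(0,1]$. This does no harm, since the estimate holds for every pair of limit measures. The argument needs upper bounds, to extract limits, and a lower bound for the denominators $b$, both independent of the scale; this is the normalization that failed in Section~\ref{sub:obstacle1}.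

Section~\ref{sec:prelim} collects topological facts. Section~\ref{sec:gauges} treats the covering functionals, Section~\ref{sec:norm} their normalization, Section~\ref{sec:limits} their limits, and Section~\ref{sec:smear} the smearing estimate. Section~\ref{sec:iter} carries out the iteration over a relatively compact part of $X$, and Section~\ref{sec:A} sums countably many local systems.

\section{Topological preliminaries}\label{sec:prelim}

In Sections~\ref{sec:prelim}--\ref{sec:A}, $G$ is second countable and $r$ is open. Then $G$ is metrizable and $\sigma$-compact; we fix a metric $d$ on $G$ and argue with sequences. The supremum of an empty family of nonnegative numbers is $0$. The openness of $r$ is used only through the first lemma.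

\begin{lemma}[lifting]\label{lem:lift}
If $x_k\to x$ in $X$ and $g\in G^x$, there are $g_k\in G^{x_k}$ with $g_k\to g$.
\end{lemma}

\begin{proof}
Let $U_n$ be the open ball of radius $1/n$ about $g$. Since $r(U_n)$ is a neighborhood of $x$, there are $k_1<k_2<\cdots$ with $x_k\in r(U_n)$ for $k\ge k_n$. Choose $g_k\in U_n\cap G^{x_k}$ for $k_n\le k<k_{n+1}$, and $g_k=x_k$ for $k<k_1$.
\end{proof}

\begin{lemma}\label{lem:square}
If $S\subset X$ is compact and $O\supset S$ is open in $G$, there is an open set $E\supset S$ in $G$ with $EE\subset O$.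
\end{lemma}

\begin{proof}
Otherwise there are composable $g_k,g_k'$ at distance less than $1/k$ from $S$ with $g_kg_k'\notin O$. Along a subsequence $g_k\to u\in S$ and $g_k'\to u'\in S$, and $u=s(u)=r(u')=u'$. Then $g_kg_k'\to u\in O$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:max}
For $\Phi\in C_c^+(G)$ the function $M(y)=\max_{G^y}\Phi$ is continuous on $X$ and vanishes off the compact set $r(\operatorname{supp}\Phi)$.
\end{lemma}

\begin{proof}
The maximum is attained since $G^y$ is closed and nonempty and $\operatorname{supp}\Phi$ is compact. Let $y_k\to y$. If $\Phi(g)=M(y)$ with $g\in G^y$, Lemma~\ref{lem:lift} gives $g_k\to g$ in $G^{y_k}$, so $\liminf M(y_k)\ge\lim\Phi(g_k)=M(y)$. If $\limsup M(y_k)=t>0$, there are, along a subsequence, $g_k\in G^{y_k}\cap\operatorname{supp}\Phi$ with $\Phi(g_k)\to t$; a limit point $g$ lies in $G^y$ and has $\Phi(g)=t$, so $M(y)\ge t$.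
\end{proof}

The construction is first carried out over a part of $X$ with compact closure, so that one compactly supported function $\psi$ can be positive on all units involved. Until the end of Section~\ref{sec:iter} we fix a nonempty, open, relatively compact set $V\subset X$ and write
\[
G_V=s^{-1}(V),\qquad G_V^x=G^x\cap G_V,\qquad G|_V=r^{-1}(V)\cap s^{-1}(V).
\]
We restrict the source and not the range because $G_V$ is stable under left multiplication: $\gamma\in G^x_y$ maps $G_V^y$ homeomorphically onto $G_V^x$. The \emph{scales} are the sets $W_k=\{g\in G:d(g,\overline V)<\delta_0/k\}$, $k\ge1$, where $\delta_0>0$ is so small that $\overline{W_1}$ is compact. They are open and decreasing, and every sequence $w_k\in W_k$ has a subsequence that converges to a unit in $\overline V$. For a bounded function $q$ on $G$ and $W\subset G$ put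
\[
\operatorname{osc}_W(q)=\sup\{|q(g)-q(g')|:r(g)=r(g'),\ g^{-1}g'\in W\}.
\]
The next lemma is the groupoid form of uniform continuity.

\begin{lemma}\label{lem:osc}
For $q\in C_c(G)$ we have $\operatorname{osc}_{W_k}(q)\to0$.
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon>0$ and, for infinitely many $k$, arrows $g_k,g_k'$ with $w_k=g_k^{-1}g_k'\in W_k$ and $|q(g_k)-q(g_k')|\ge\varepsilon$. One of $g_k$, $g_k'$ lies in $\operatorname{supp}q$ for infinitely many $k$. Along a subsequence that one converges and $w_k$ converges to a unit. Since $g_k'=g_kw_k$ and $g_k=g_k'w_k^{-1}$, the sequences $g_k$ and $g_k'$ then have the same limit, a contradiction.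
\end{proof}

\begin{lemma}[test functions]\label{lem:dense}
Let $\varphi_1\in C_c^+(G_V)$. There is a sequence $(\varphi_i)_{i\ge1}$ in $C_c^+(G_V)$ beginning with $\varphi_1$ such that for each $f\in C_c^+(G_V)$ there is an index $i_0$ with the property: for every $\varepsilon>0$ some $i$ satisfies $|f-\varphi_i|\le\varepsilon\varphi_{i_0}$.
\end{lemma}

\begin{proof}
Let $L_1\subset L_2\subset\cdots$ be compact subsets of $G_V$ whose interiors cover $G_V$, and let $\omega_j\in C_c^+(G_V)$ equal $1$ on $L_j$. The set $\{f\in C_c^+(G_V):\operatorname{supp}f\subset L_j\}$ is separable in the supremum norm, being isometric to a subset of $C(L_j)$. Enumerate $\varphi_1$, the $\omega_j$, and a countable dense subset of each of these sets. Given $f$, choose $j$ with $\operatorname{supp}f\subset L_j$. If $\varphi_i$ is supported in $L_j$ and $\|f-\varphi_i\|_\infty\le\varepsilon$, then $|f-\varphi_i|\le\varepsilon\omega_j$.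
\end{proof}

\section{Gauges}\label{sec:gauges}

We isolate the properties that covering functionals share with invariant systems.

\begin{definition}\label{def:gauge}
A \emph{gauge} $J$ (on $G_V$) is a family of maps $J^x\colon C_c^+(G_V^x)\to[0,\infty)$, $x\in X$, such that
\begin{itemize}
\item[(J1)] $J^x$ is monotone, subadditive, and $J^x(tf)=tJ^x(f)$ for $t\ge0$;
\item[(J2)] $J^x(f)=J^y(f(\gamma\,\cdot))$ for $\gamma\in G^x_y$ and $f\in C_c^+(G_V^x)$;
\item[(J3)] $x\mapsto J^x(\varphi):=J^x(\varphi|_{G_V^x})$ is continuous on $X$ for each $\varphi\in C_c^+(G_V)$.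
\end{itemize}
For $W\subset G$, the gauge $J$ is \emph{$W$-additive} if
\[
J^x(fq_1)+J^x(fq_2)\le\big(1+\operatorname{osc}_W(q_1)+\operatorname{osc}_W(q_2)\big)\,J^x(f)
\]
for all $x\in X$, $f\in C_c^+(G_V^x)$ and $q_1,q_2\in C_c^+(G)$ with $q_1+q_2\le1$. A family $\mathcal J$ of gauges is \emph{bounded} if $\sup\{J^x(\varphi):J\in\mathcal J,\ x\in X\}<\infty$ for every $\varphi\in C_c^+(G_V)$.
\end{definition}

Thus a $W$-additive gauge is nearly additive on decompositions of $f$ whose coefficients vary little at the scale $W$. We record the elementary properties.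
\begin{itemize}
\item[(G1)] The function in (J3) vanishes off the compact set $r(\operatorname{supp}\varphi)$, so it is bounded: a single gauge is a bounded family.
\item[(G2)] If $|f-f'|\le\varepsilon\omega$, then $|J^x(f)-J^x(f')|\le\varepsilon J^x(\omega)$, since $f\le f'+\varepsilon\omega$ and $f'\le f+\varepsilon\omega$.
\item[(G3)] If $W\subset W'$, a $W$-additive gauge is $W'$-additive, since $\operatorname{osc}_W\le\operatorname{osc}_{W'}$. In particular, if $J_k$ is $W_k$-additive for every $k$, this remains true after passing to a subsequence and renumbering.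
\item[(G4)] \emph{Reweighting.} If $a\colon V\to[0,\infty)$ is continuous, then $(a\cdot J)^x(f)=J^x(f\cdot a\circ s)$ is a gauge; (J2) holds because $s(\gamma g)=s(g)$. It is $W$-additive if $J$ is: apply the inequality to $f\cdot a\circ s$.
\item[(G5)] If moreover $a\in C_c^+(V)$, then $f\cdot a\circ s\in C_c^+(G_V^x)$ for every $f\in C_c^+(G^x)$, its support lying in $\operatorname{supp}f\cap s^{-1}(\operatorname{supp}a)$. So $(a\cdot J)^x$ is defined on $C_c^+(G^x)$, where (J1) and (J2) still hold, and (J3) holds for $\varphi\in C_c^+(G)$.
\item[(G6)] Finite sums and positive multiples of $W$-additive gauges are $W$-additive gauges.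
\end{itemize}

In the definition of the covering functional we allow arbitrary finite measures in place of finite sums $\sum_jc_j\delta_{g_j}$. The reason is continuity in $x$: lower semicontinuity needs limits of nearly optimal coverings, and these are measures, while upper semicontinuity needs to move a covering to nearby fibers, which Lemma~\ref{lem:lift} can do for finitely many points.

\begin{lemma}[covering gauges]\label{lem:cover}
Let $\psi\in C_c^+(G)$ with $\psi>0$ on $\overline V$. Call a finite positive Radon measure $m$ on $G^x$ \emph{admissible} for $f\in C_c^+(G_V^x)$ if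
\[
f(h)\le\int\psi(g^{-1}h)\,dm(g)\qquad\text{for all }h\in G_V^x,
\]
and let $I_\psi^x(f)$ be the infimum of $m(G^x)$ over all such $m$. Then $I_\psi$ is a gauge, $I_\psi^x(f)\ge\|f\|_\infty/\|\psi\|_\infty$, and $I_\psi$ is $W$-additive whenever $\{\psi\ne0\}\subset W$.
\end{lemma}

\begin{proof}
\emph{Finiteness.} Let $L'\subset G_V^x$ be compact. For $h_0\in L'$ we have $\psi(h_0^{-1}h_0)=\psi(s(h_0))>0$, so a multiple of $h\mapsto\psi(h_0^{-1}h)$ is greater than $1$ near $h_0$ in $G^x$. By compactness there is a finitely supported measure $m_0$ with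
\begin{equation}\label{eq:m0}
\int\psi(g^{-1}h)\,dm_0(g)\ge1\qquad(h\in L').
\end{equation}
For $L'=\operatorname{supp}f$ the measure $\|f\|_\infty m_0$ is admissible for $f$.

\emph{(J1), (J2) and the lower bound.} If $m$ is admissible for $f$ and $m'$ for $f'$, then $m$ is admissible for every smaller function, $m+m'$ for $f+f'$, and $tm$ for $tf$; the zero measure is admissible for $0$. This gives (J1). For $\gamma\in G^x_y$ we have $(\gamma g)^{-1}(\gamma h)=g^{-1}h$, so $m$ on $G^y$ is admissible for $f(\gamma\,\cdot)$ if and only if its image under left multiplication by $\gamma$ is admissible for $f$. This gives (J2). Admissibility implies $f(h)\le\|\psi\|_\infty\,m(G^x)$, which is the lower bound.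

\emph{$W$-additivity.} Let $m$ be admissible for $f$ and $\varepsilon_i=\operatorname{osc}_W(q_i)$. If $\psi(g^{-1}h)\ne0$, then $g^{-1}h\in W$ and $q_i(h)\le q_i(g)+\varepsilon_i$. Hence $f(h)q_i(h)\le\int\psi(g^{-1}h)(q_i(g)+\varepsilon_i)\,dm(g)$, that is, $(q_i+\varepsilon_i)m$ is admissible for $fq_i$. Therefore
\[
I_\psi^x(fq_1)+I_\psi^x(fq_2)\le\int(q_1+q_2+\varepsilon_1+\varepsilon_2)\,dm\le(1+\varepsilon_1+\varepsilon_2)\,m(G^x).
\]

\emph{(J3).} Let $\varphi\in C_c^+(G_V)$, $x_k\to x$, and let $K$ be the compact set $\operatorname{supp}\varphi\,(\operatorname{supp}\psi)^{-1}$. If $h\in\operatorname{supp}\varphi$ and $\psi(g^{-1}h)\ne0$, then $g=h(g^{-1}h)^{-1}\in K$. So for $h\in\operatorname{supp}\varphi$ the integral $\int\psi(g^{-1}h)\,dm(g)$ does not change when $m$ is restricted to $K$, and the restriction of an admissible measure for $\varphi$ is admissible.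

\emph{Lower semicontinuity.} Pass to a subsequence along which $I_\psi^{x_k}(\varphi)$ converges to its lower limit, which we may assume finite. Take admissible measures $m_k$ on $K\cap G^{x_k}$ of mass at most $I_\psi^{x_k}(\varphi)+1/k$. Bounded sequences of positive measures on the compact metric space $K$ have weak* convergent subsequences, so we may assume $m_k\to m$. Testing against $1$ gives $m(K)=\lim m_k(K)$. If $F\in C(K)$ has support disjoint from $G^x$, then $x_k\notin r(\operatorname{supp}F)$ for large $k$, so $m(F)=0$; thus $m$ is carried by $K\cap G^x$. We show that $m$ is admissible at $x$. Let $h\in G_V^x$, choose $h_k\in G^{x_k}$ with $h_k\to h$ by Lemma~\ref{lem:lift}, and let $L\subset G_V$ be a compact neighborhood of $h$; eventually $h_k\in L$. The function $(g,h')\mapsto\psi(g^{-1}h')$ is defined only on the closed subset $\{r(g)=r(h')\}$ of $K\times L$; extend it by Tietze's theorem to a continuous function $T$ on $K\times L$. Then $T(\cdot,h_k)\to T(\cdot,h)$ uniformly on $K$ and the masses $m_k(K)$ are bounded, so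
\[
\varphi(h)=\lim_k\varphi(h_k)\le\lim_k\int T(g,h_k)\,dm_k(g)=\int T(g,h)\,dm(g)=\int\psi(g^{-1}h)\,dm(g).
\]
Hence $I_\psi^x(\varphi)\le m(K)\le\liminf_kI_\psi^{x_k}(\varphi)$.

\emph{Upper semicontinuity.} Let $L'=\operatorname{supp}\varphi\cap G^x$. If $L'=\emptyset$, then $x\notin r(\operatorname{supp}\varphi)$, so $I_\psi^{x_k}(\varphi)=0$ for large $k$. Let $L'\ne\emptyset$, let $\varepsilon>0$, and let $m$ be admissible at $x$ with mass less than $I_\psi^x(\varphi)+\varepsilon$. We first create room. Add $\delta m_0$, with $m_0$ as in \eqref{eq:m0} and $\delta>0$ small, and restrict to $K$. The new measure, again called $m$, is carried by $K\cap G^x$, still has mass less than $I_\psi^x(\varphi)+\varepsilon$, and satisfies $\int\psi(g^{-1}h)\,dm(g)\ge\varphi(h)+\delta$ on $L'$. Next we discretize. By uniform continuity of $(g,h)\mapsto\psi(g^{-1}h)$ on $(K\cap G^x)\times L'$, there is a finite partition of $K\cap G^x$ into nonempty Borel sets $P_j$ of small diameter such that, for chosen points $g_j\in P_j$,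
\[
|\psi(g^{-1}h)-\psi(g_j^{-1}h)|\,(1+m(G^x))\le\delta/2\qquad(g\in P_j,\ h\in L').
\]
With $c_j=m(P_j)$ we get $\sum_jc_j=m(G^x)$ and $\sum_jc_j\psi(g_j^{-1}h)\ge\varphi(h)+\delta/2$ on $L'$. Finally we move the points. Choose $g_j^k\in G^{x_k}$ with $g_j^k\to g_j$ by Lemma~\ref{lem:lift}. For large $k$ the measure $\sum_jc_j\delta_{g_j^k}$ is admissible at $x_k$. Otherwise there are, for infinitely many $k$, points $h_k\in G_V^{x_k}$ with $\varphi(h_k)>\sum_jc_j\psi((g_j^k)^{-1}h_k)\ge0$; they lie in $\operatorname{supp}\varphi$, and a limit point $h\in L'$ satisfies $\varphi(h)\ge\sum_jc_j\psi(g_j^{-1}h)\ge\varphi(h)+\delta/2$, which is absurd. Hence $\limsup_kI_\psi^{x_k}(\varphi)\le\sum_jc_j\le I_\psi^x(\varphi)+\varepsilon$.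
\end{proof}

\begin{remark}
The last part of the proof, applied with $x_k=x$ and $g_j^k=g_j$, shows that the infimum may be taken over finitely supported measures, so $I_\psi^x(f)$ is the covering number of Section~\ref{sec:model}. Without openness of $r$, (J3) fails: let $G=([0,1]\times\{0\})\cup\{(0,1)\}$ be the bundle of groups inside $[0,1]\times\mathbb{Z}/2$, with $r=s$ the first coordinate, and let $\varphi$ be the indicator function of the isolated point $(0,1)$; then $I_\psi^0(\varphi)>0$ while $I_\psi^x(\varphi)=0$ for $x>0$.
\end{remark}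

\section{Uniform normalization}\label{sec:norm}

The aim of this section is a family of gauges, additive at all scales, with upper and lower bounds that do not depend on the scale.

\begin{proposition}\label{prop:norm}
Let $S'\subset V$ be compact and let $\kappa\in C_c^+(G|_V)$ with $\kappa>0$ on $S'$. There are a constant $c>0$ and a bounded family $\mathcal A$ of gauges such that $A^y(\kappa)\ge c$ for all $A\in\mathcal A$ and $y\in S'$, and such that $\mathcal A$ contains a $W$-additive gauge for every open set $W\supset\overline V$ of $G$.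
\end{proposition}

We fix a yardstick: a bump function $\rho$ along the units whose size depends on $\kappa$ but not on $W$. Near a single unit $z$, a covering gauge can be cut off and rescaled so that it gives $\rho$ a value close to $1$. Finitely many such pieces $A_1,\dots,A_m$ cover $S'$, but their number $m$ depends on $W$ and is not controlled. They have to be added with weights $t_i$ that are large enough for every point of $S'$ to see a total weight at least $1$ within the reach of $\rho$, and small enough for every small part of a fiber to meet a total weight at most $1$. A greedy rule achieves both: each piece receives only the weight that the earlier pieces have not yet supplied.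

\begin{lemma}[greedy weights]\label{lem:greedy}
Let $\rho\in C_c(G)$ with $0\le\rho\le1$. For $t\in C_c^+(X)$ put $(Rt)(y)=\max_{h\in G^y}\rho(h)\,t(s(h))$, which is continuous by Lemma~\ref{lem:max}. Let $v_1,\dots,v_m\in C_c(X)$ with $0\le v_i\le1$, and define recursively
\[
t_i=v_i\cdot\Big(1-\sum_{j<i}Rt_j\Big)_+\in C_c^+(X).
\]
\begin{itemize}
\item[(1)] If $\rho(y)=1$ and $v_i(y)=1$ for some $i$, then $\sum_jRt_j(y)\ge1$.
\item[(2)] If $C\subset G^x$ satisfies $\rho(g^{-1}g')=1$ for all $g,g'\in C$, then $\sum_i\sup_{g\in C}t_i(s(g))\le1$.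
\end{itemize}
\end{lemma}

\begin{proof}
(1) Taking $h=y$ in the maximum, $Rt_i(y)\ge\rho(y)t_i(y)=t_i(y)\ge1-\sum_{j<i}Rt_j(y)$.

(2) It suffices to show $\sum_it_i(s(g_i))\le1$ for arbitrary $g_1,\dots,g_m\in C$. Let $i$ be the last index with $t_i(s(g_i))>0$; if there is none, the sum is $0$. Then $t_i(s(g_i))\le1-\sum_{j<i}Rt_j(s(g_i))$. The arrow $g_i^{-1}g_j$ lies in $G^{s(g_i)}$ and has source $s(g_j)$, so $Rt_j(s(g_i))\ge\rho(g_i^{-1}g_j)\,t_j(s(g_j))=t_j(s(g_j))$. Hence $t_i(s(g_i))+\sum_{j<i}t_j(s(g_j))\le1$.
\end{proof}

\begin{example}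
Let $X$ be compact and $\rho=1$. If $G=X$, then $Rt=t$, and induction gives $1-\sum_{j\le i}t_j=\prod_{j\le i}(1-v_j)$ and $t_i=v_i\prod_{j<i}(1-v_j)$: when the sets $\{v_i=1\}$ cover $X$, this is a partition of unity, and all pieces may be needed. If $G$ is the pair groupoid of $X$, then $Rt$ is the constant $\max t$; when $v_1$ attains the value $1$, we get $t_1=v_1$ and $t_i=0$ for $i>1$. Here every fiber sees all of $X$, part (2) with $C=G^x$ demands $\sum_i\max t_i\le1$, and a partition of unity whose members each attain the value $1$ would give the sum $m$. The greedy rule interpolates between the two cases without knowledge of the orbits.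
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:norm}]
If $S'=\emptyset$ take $\mathcal A=\{0\}$; so let $S'\ne\emptyset$. We find $c>0$ and numbers $C(\varphi)<\infty$, and for each $W$ a $W$-additive gauge $A$ with $A^y(\kappa)\ge c$ on $S'$ and $A^x(\varphi)\le C(\varphi)$ for all $x$ and $\varphi$. Then $\mathcal A$ is the family of these gauges.

\emph{Step 1: choices independent of $W$.} Let $c_1=\frac12\min_{S'}\kappa$ and $O=\{\kappa>c_1\}\supset S'$. By Lemma~\ref{lem:square} there is an open $E\supset S'$ with $EE\subset O$. Let $Q\subset E\cap V$ be a compact neighborhood of $S'$ in $X$. Choose $\rho\in C_c(E)$, $0\le\rho\le1$, with $\rho=1$ on an open subset $P\supset Q$ of $G$, and $\lambda\in C_c(G)$, $0\le\lambda\le1$, with $\lambda=1$ on $(\operatorname{supp}\rho)^{-1}$.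

\emph{Step 2: local pieces.} Given $W$, choose $\psi\in C_c^+(W)$ with $\psi>0$ on $\overline V$ and write $I=I_\psi$. Let $z_0\in S'$. We claim that there is $u\in C_c(\operatorname{int}Q)$, $0\le u\le1$, $u(z_0)=1$, with
\begin{equation}\label{eq:u}
I^z(\rho\cdot u\circ s)\le2\,I^{z_0}(\rho\cdot u\circ s)\qquad(z\in\operatorname{supp}u).
\end{equation}
For a fixed $u$, continuity gives this inequality only on a neighborhood of $z_0$ that may be smaller than $\operatorname{supp}u$, and shrinking $u$ changes both sides. Monotonicity breaks the circle. Take a decreasing sequence $u^{(l)}\in C_c(\operatorname{int}Q)$, $0\le u^{(l)}\le1$, $u^{(l)}(z_0)=1$, with supports shrinking to $\{z_0\}$. The numbers $\alpha_l=I^{z_0}(\rho\cdot u^{(l)}\circ s)$ decrease to a limit $\alpha$, and $\alpha\ge1/\|\psi\|_\infty>0$ by the lower bound in Lemma~\ref{lem:cover}, because $\rho(z_0)u^{(l)}(z_0)=1$. Choose $l_0$ with $\alpha_{l_0}\le\frac32\alpha$. By (J3), $I^z(\rho\cdot u^{(l_0)}\circ s)\le2\alpha$ for $z$ in a neighborhood of $z_0$. For $l\ge l_0$ so large that $\operatorname{supp}u^{(l)}$ lies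 in this neighborhood, and $z\in\operatorname{supp}u^{(l)}$,
\[
I^z(\rho\cdot u^{(l)}\circ s)\le I^z(\rho\cdot u^{(l_0)}\circ s)\le2\alpha\le2\alpha_l ,
\]
so $u=u^{(l)}$ satisfies \eqref{eq:u}.

Put $A_{z_0}=(u\cdot I)/I^{z_0}(\rho\cdot u\circ s)$. This is a $W$-additive gauge, and by (G5) it can be evaluated on $\rho$ and its translates, which need not be supported in $G_V$. By \eqref{eq:u}, $A_{z_0}^z(\rho)\le2$ for $z\in\operatorname{supp}u$. Since $A_{z_0}^{z_0}(\rho)=1$, also $A_{z_0}^z(\rho)\ge\frac12$ for $z$ in an open neighborhood $U_{z_0}\subset\operatorname{int}Q$ of $z_0$. Take $v_{z_0}\in C_c(U_{z_0})$, $0\le v_{z_0}\le1$, equal to $1$ near $z_0$. By compactness there are $z_1,\dots,z_m\in S'$, with corresponding $u_i,A_i,U_i,v_i$, such that the sets $\{v_i=1\}$ cover $S'$. In summary,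
\begin{equation}\label{eq:pieces}
A_i^z(\rho)\le2\quad(z\in\operatorname{supp}u_i),\qquad A_i^z(\rho)\ge\tfrac12\quad(z\in U_i).
\end{equation}

\emph{Step 3: the sum.} Let $t_i$ be the greedy weights of Lemma~\ref{lem:greedy} for $\rho$ and $v_1,\dots,v_m$, so $\operatorname{supp}t_i\subset U_i\subset Q$. To use the lower bound in \eqref{eq:pieces} at a point $z$, the weight of $A_i$ must be at least $t_i(z)$ at the sources of all arrows in $G^z\cap\operatorname{supp}\rho$, not only at $z$. We therefore spread $t_i$ by means of $\lambda$: put
\[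
\bar t_i(y)=\max_{h\in G^y}\lambda(h)\,t_i(s(h)),\qquad A=\sum_{i=1}^m\bar t_i\cdot A_i .
\]
The functions $\bar t_i$ are continuous by Lemma~\ref{lem:max}, so $A$ is a $W$-additive gauge by (G4) and (G6).

\emph{Step 4: lower bound.} Let $y\in S'$ and $\tau_i=Rt_i(y)$. Since $\rho(y)=1$ and some $v_i(y)=1$, Lemma~\ref{lem:greedy}(1) gives $\sum_i\tau_i\ge1$. Let $\tau_i>0$. Choose $h\in G^y$ with $\rho(h)t_i(s(h))=\tau_i$ and put $z=s(h)$. Then $h\in E$, $z\in U_i$ and $t_i(z)\ge\tau_i$. Let $h'\in G^z$ with $\rho(h')>0$. First, $hh'\in EE\subset O$, so $\kappa(hh')\ge c_1\ge c_1\rho(h')$. Second, $h'^{-1}\in G^{s(h')}$ has source $z$ and $\lambda(h'^{-1})=1$, so $\bar t_i(s(hh'))=\bar t_i(s(h'))\ge t_i(z)\ge\tau_i$. Hence $(\kappa\cdot\bar t_i\circ s)(h\,\cdot)\ge c_1\tau_i\rho$ on $G^z$, and by (J2), (J1) and \eqref{eq:pieces},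
\[
A_i^y(\kappa\cdot\bar t_i\circ s)=A_i^z\big((\kappa\cdot\bar t_i\circ s)(h\,\cdot)\big)\ge c_1\tau_iA_i^z(\rho)\ge c_1\tau_i/2 .
\]
Summing over $i$ gives $A^y(\kappa)\ge c:=c_1/2$.

\emph{Step 5: upper bound.} Call an open set $B\subset G$ \emph{small} if $g^{-1}g'\in P$ for all $g,g'\in B$ with $r(g)=r(g')$. Every $g_0$ with $s(g_0)\in Q$ has a small neighborhood, since $(g,g')\mapsto g^{-1}g'$ is continuous on $\{r(g)=r(g')\}$ and sends $(g_0,g_0)$ to $s(g_0)\in P$. If $B$ is small, then $C=B\cap G^x$ satisfies the hypothesis of Lemma~\ref{lem:greedy}(2). Let $\varphi\in C_c^+(G_V)$ and $K=\operatorname{supp}\varphi$. Cover the compact set $K\cap s^{-1}(Q)$ by small sets $B_1,\dots,B_N$, and the compact set $K'=(K\operatorname{supp}\lambda)\cap s^{-1}(Q)$ by small sets $B_1',\dots,B_{N'}'$. The numbers $N,N'$ depend only on $\varphi,\lambda,P,Q$, not on $W$.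

We bound the weights. If $g\in K\cap G^x$ and $\bar t_i(s(g))>0$, then $\bar t_i(s(g))=\lambda(h)t_i(s(h))\le t_i(s(gh))$ for some $h\in G^{s(g)}\cap\operatorname{supp}\lambda$ with $s(h)\in\operatorname{supp}t_i\subset Q$, and $gh\in K'\cap G^x$. So by Lemma~\ref{lem:greedy}(2),
\[
\sum_i\sup_{K\cap G^x}\bar t_i\circ s\le\sum_i\sup_{K'\cap G^x}t_i\circ s\le\sum_{l=1}^{N'}\sum_i\sup_{B_l'\cap G^x}t_i\circ s\le N'.
\]
We bound the pieces. Choose $p_l\in C_c(B_l)$, $0\le p_l\le1$, with $\sum_lp_l\ge1$ on $K\cap s^{-1}(Q)$. Since $\operatorname{supp}u_i\subset Q$, we have $\varphi\cdot u_i\circ s\le\|\varphi\|_\infty\sum_lp_l\cdot u_i\circ s$, hence $A_i^x(\varphi)\le\|\varphi\|_\infty\sum_lA_i^x(p_l)$. If $A_i^x(p_l)\ne0$, there is $g'\in B_l\cap G^x$ with $u_i(s(g'))>0$. For $g\in B_l\cap G^x$ we have $\rho(g'^{-1}g)=1$, so $p_l\le\rho(g'^{-1}\,\cdot)$ on $G^x$, and (J2) and \eqref{eq:pieces} give $A_i^x(p_l)\le A_i^{s(g')}(\rho)\le2$. Thus $A_i^x(\varphi)\le2N\|\varphi\|_\infty$, and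
\[
A^x(\varphi)\le\sum_i\Big(\sup_{K\cap G^x}\bar t_i\circ s\Big)A_i^x(\varphi)\le2NN'\|\varphi\|_\infty=:C(\varphi).\qedhere
\]
\end{proof}

\section{Limits along finer scales}\label{sec:limits}

Bounded sequences of ever more additive gauges, evaluated at moving units, have subsequences that converge to measures.

\begin{lemma}\label{lem:limit}
Let $x_k\to x$ in $X$, and let $J_k$ be $W_k$-additive gauges with $\sup_kJ_k^{x_k}(\varphi)<\infty$ for each $\varphi\in C_c^+(G_V)$. There are a subsequence and a Radon measure $\nu$ on $G_V$, carried by $G_V^x$, such that $J_k^{x_k}(f)\to\nu(f)$ along the subsequence for all $f\in C_c^+(G_V)$.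
\end{lemma}

\begin{proof}
Let $(\varphi_i)$ be as in Lemma~\ref{lem:dense}. By a diagonal argument and (G3) we may assume that $J_k^{x_k}(\varphi_i)$ converges for every $i$. If $|f-\varphi_i|\le\varepsilon\varphi_{i_0}$, then $|J_k^{x_k}(f)-J_k^{x_k}(\varphi_i)|\le\varepsilon\sup_lJ_l^{x_l}(\varphi_{i_0})$ by (G2). So $J_k^{x_k}(f)$ is a Cauchy sequence; let $\nu(f)$ be its limit. As a limit of such maps, $\nu$ is positively homogeneous and subadditive.

To prove additivity, let $f_1,f_2\in C_c^+(G_V)$ and $\delta>0$, and take $\omega\in C_c^+(G_V)$ equal to $1$ on $\operatorname{supp}f_1\cup\operatorname{supp}f_2$. The quotients $f_i/(f_1+f_2)$ need not extend continuously, so we put $F=f_1+f_2+\delta\omega$ and $q_i=f_i/F$ on $\{F>0\}$, $q_i=0$ elsewhere. Since $F\ge\delta$ on $\operatorname{supp}f_i$, the open sets $\{F>0\}$ and $G\setminus\operatorname{supp}f_i$ cover $G$, and $q_i$ is continuous on each; so $q_i\in C_c^+(G)$. Also $q_1+q_2\le1$ and $f_i=Fq_i$. With $\varepsilon_k=\operatorname{osc}_{W_k}(q_1)+\operatorname{osc}_{W_k}(q_2)$, which tends to $0$ by Lemma~\ref{lem:osc},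
\[
J_k^{x_k}(f_1)+J_k^{x_k}(f_2)\le(1+\varepsilon_k)J_k^{x_k}(F)\le(1+\varepsilon_k)\big(J_k^{x_k}(f_1+f_2)+\delta J_k^{x_k}(\omega)\big).
\]
Letting $k\to\infty$ and then $\delta\to0$ gives $\nu(f_1)+\nu(f_2)\le\nu(f_1+f_2)$. By (M1), $\nu$ is a Radon measure. If $\operatorname{supp}f\cap G^x=\emptyset$, then $x_k\notin r(\operatorname{supp}f)$ for large $k$, so $\nu(f)=0$; by (M2), $\nu$ is carried by $G_V^x$.
\end{proof}

In the smearing argument the test functions depend on $k$ and live on different fibers. The right notion of convergence is the following. Let $x_k\to x$, let $F_k$ be a function on $G_V^{x_k}$ and $F$ a function on $G_V^x$. We write $F_k\Rightarrow F$ if $F_{k_j}(g_j)\to F(g)$ whenever $k_1<k_2<\cdots$, $g_j\in G_V^{x_{k_j}}$ and $g_j\to g\in G_V^x$.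

\begin{lemma}\label{lem:moving}
Let $x_k\to x$, let $J_k$ be gauges, and let $\nu$ be a Radon measure on $G_V$ carried by $G_V^x$ with $J_k^{x_k}(f)\to\nu(f)$ for all $f\in C_c^+(G_V)$. Let $F_k\in C_c^+(G_V^{x_k})$ have supports in a fixed compact set $L\subset G_V$, and let $F\colon G_V^x\to[0,\infty)$ satisfy $F_k\Rightarrow F$. Then $F\in C_c^+(G_V^x)$ and $J_k^{x_k}(F_k)\to\int F\,d\nu$.
\end{lemma}

The hypothesis on $(x_k,J_k,\nu)$ passes to subsequences, so the lemma applies along any subsequence with the same $\nu$.

\begin{proof}
\emph{$F$ vanishes off $L$.} For $g\in G_V^x\setminus L$ choose $g_k\in G^{x_k}$ with $g_k\to g$ by Lemma~\ref{lem:lift}. Eventually $g_k\in G_V\setminus L$, so $F(g)=\lim F_k(g_k)=0$.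

\emph{$F$ is continuous.} Let $g^j\to g$ in $G_V^x$. For each $j$, lifting $g^j$ by Lemma~\ref{lem:lift} and using $F_k\Rightarrow F$, we find for all large $k$ a point of $G_V^{x_k}$ at distance less than $1/j$ from $g^j$ at which $F_k$ differs from $F(g^j)$ by less than $1/j$. Choose such $k=k_j$ increasing in $j$ and call the points $g_j$. Then $g_j\to g$, so $F_{k_j}(g_j)\to F(g)$, and therefore $F(g^j)\to F(g)$.

\emph{Convergence.} Extend $F$ to $\tilde F\in C_c^+(G_V)$ by (M3). Then $\eta_k:=\sup_{G_V^{x_k}}|F_k-\tilde F|\to0$. Otherwise there are $\varepsilon>0$ and, along a subsequence, $g_k\in G^{x_k}\cap(L\cup\operatorname{supp}\tilde F)$ with $|F_k(g_k)-\tilde F(g_k)|\ge\varepsilon$; along a further subsequence $g_k\to g\in G_V^x$, and both $F_k(g_k)$ and $\tilde F(g_k)$ tend to $F(g)$, a contradiction. With $\omega\in C_c^+(G_V)$ equal to $1$ on $L\cup\operatorname{supp}\tilde F$, (G2) gives $|J_k^{x_k}(F_k)-J_k^{x_k}(\tilde F)|\le\eta_kJ_k^{x_k}(\omega)\to0$, because $J_k^{x_k}(\omega)$ converges. Finally $J_k^{x_k}(\tilde F)\to\nu(\tilde F)=\int F\,d\nu$.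
\end{proof}

\section{Smearing}\label{sec:smear}

We transfer the operation of Section~\ref{sub:modelsmear} to gauges. There the denominator $b$ was positive everywhere. Now Proposition~\ref{prop:norm} bounds $A^y(\kappa)$ from below only for $y$ in a compact set $S'\subset V$. We truncate the denominator at $c$, so that the quotient is continuous everywhere, and we require that $J$ see only the part of $G_V$ where the truncation is inactive.

\begin{definition}\label{def:star}
Let $S\subset V$ be compact. A gauge $J$ is \emph{supported over $S$} if $J^x(f)=J^x(f')$ whenever $f=f'$ on $s^{-1}(S)\cap G_V^x$.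

Let $\kappa\in C_c^+(G|_V)$, $c>0$, and let $J,A$ be gauges. Put
\[
\Phi(h)=\frac{\kappa(h^{-1})}{\max\big(c,A^{s(h)}(\kappa)\big)},\qquad a(y)=J^y(\Phi),\qquad J\star A=a\cdot A .
\]
The operation $\star$ depends on the pair $(\kappa,c)$.
\end{definition}

If $a\ge0$ is continuous on $V$ and vanishes off $S$, then $a\cdot J$ is supported over $S$ for any gauge $J$. In the definition, $z\mapsto A^z(\kappa)$ is continuous and $(\operatorname{supp}\kappa)^{-1}\subset G|_V$, so $\Phi\in C_c^+(G_V)$. Hence $a$ is continuous and vanishes off $r((\operatorname{supp}\kappa)^{-1})=s(\operatorname{supp}\kappa)$, a compact subset of $V$. With $\check\kappa(h)=\kappa(h^{-1})$ we have $\Phi\le\check\kappa/c$. Therefore: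
\begin{itemize}
\item[(S1)] $J\star A$ is a gauge supported over $s(\operatorname{supp}\kappa)$, and it is $W$-additive if $A$ is;
\item[(S2)] $(J\star A)^x(\varphi)\le c^{-1}\sup_yJ^y(\check\kappa)\cdot A^x(\varphi)$.
\end{itemize}
For $g'\in G_V^x$, (J2) with $\gamma=g'^{-1}$ gives
\begin{equation}\label{eq:a}
a(s(g'))=J^x\big(\Phi(g'^{-1}\,\cdot)\big)=J^x\Big(g\mapsto\frac{\kappa(g^{-1}g')}{\max(c,A^{s(g)}(\kappa))}\Big),
\end{equation}
which is the formula for $a_t(y')$ in the model.

\begin{proposition}[smearing estimate]\label{prop:smear}
Let $S\subset V$ be compact, $S'\subset V$ a compact neighborhood of $S$, $\kappa\in C_c^+(G|_V)$ and $c>0$. Let $\mathcal J$ and $\mathcal A$ be bounded families of gauges such that every $J\in\mathcal J$ is supported over $S$ and every $A\in\mathcal A$ satisfies $A^y(\kappa)\ge c$ for $y\in S'$. Let $\varphi,\omega\in C_c^+(G_V)$ with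
\[
\omega\ge1\quad\text{on}\quad\big(\operatorname{supp}\varphi\,(\operatorname{supp}\kappa)^{-1}\cup\operatorname{supp}\varphi\big)\cap s^{-1}(S),
\]
and put $M=\sup\{J^x(\omega):J\in\mathcal J,\ x\in X\}$. For every $\eta>0$ there is $k$ such that all $W_k$-additive $J\in\mathcal J$ and $A\in\mathcal A$ satisfy
\[
\sup_{x\in X}\big|(J\star A)^x(\varphi)-J^x(\varphi)\big|\le\operatorname{osc}_{\operatorname{supp}\kappa}(\varphi)\cdot M+\eta .
\]
\end{proposition}

\begin{proof}
Write $\theta=\operatorname{osc}_{\operatorname{supp}\kappa}(\varphi)$ and $K=\operatorname{supp}\varphi$. Suppose the assertion fails for some $\eta$. Then for every $k$ there are $W_k$-additive $J_k\in\mathcal J$, $A_k\in\mathcal A$ and $x_k\in X$ with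
\begin{equation}\label{eq:bad}
\big|(J_k\star A_k)^{x_k}(\varphi)-J_k^{x_k}(\varphi)\big|>\theta M+\eta .
\end{equation}
Both terms vanish off the compact set $r(K)$, so $x_k\in r(K)$. Passing to a subsequence and renumbering, as (G3) allows, we may assume that $x_k\to x_0$ and, by Lemma~\ref{lem:limit} applied twice, that $J_k^{x_k}\to\nu_1$ and $A_k^{x_k}\to\nu_2$ on $C_c^+(G_V)$, with Radon measures $\nu_1,\nu_2$ carried by $G_V^{x_0}$. Let $b_k(z)=\max(c,A_k^z(\kappa))$ and let $a_k$ be the function $a$ for the pair $(J_k,A_k)$. We identify the limits of $b_k$, of $a_k$ and of $(J_k\star A_k)^{x_k}(\varphi)$ in turn. Steps 1 and 3 are written for the whole sequence; they hold, with the same proof, along any subsequence, and they are used in that form to verify the relation $\Rightarrow$ in Steps 3 and 4.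

\emph{Step 1: the denominators.} For $g\in G^{x_0}$ put $\beta(g)=\int\kappa(g^{-1}g')\,d\nu_2(g')$ and $b(g)=\max(c,\beta(g))$. \emph{If $g_k\in G^{x_k}$ and $g_k\to g$, then $A_k^{s(g_k)}(\kappa)\to\beta(g)$ and $b_k(s(g_k))\to b(g)$.} By (J2), $A_k^{s(g_k)}(\kappa)=A_k^{x_k}(\kappa(g_k^{-1}\,\cdot))$. The functions $\kappa(g_k^{-1}\,\cdot)$ have supports in the compact set $(\{g_k:k\ge1\}\cup\{g\})\operatorname{supp}\kappa$, which lies in $G_V$ because $s(\operatorname{supp}\kappa)\subset V$, and $\kappa(g_k^{-1}\,\cdot)\Rightarrow\kappa(g^{-1}\,\cdot)$ by continuity of the groupoid operations. Lemma~\ref{lem:moving} gives the claim. Moreover $\beta$, hence $b$, is continuous on $G^{x_0}$ by dominated convergence: if $g^j\to g$ in $G^{x_0}$, the functions $\kappa((g^j)^{-1}\,\cdot)$ are bounded by $\|\kappa\|_\infty$, vanish off a common compact subset of $G_V$, and converge pointwise.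

\emph{Step 2: the truncation is inactive over $S$.} \emph{If $g\in G^{x_0}$ and $s(g)\in S$, then $b(g)=\beta(g)\ge c$.} Choose $g_k\in G^{x_k}$ with $g_k\to g$ by Lemma~\ref{lem:lift}. The sources $s(g_k)$ need not lie in $S$, but they lie in the neighborhood $S'$ for large $k$, so $A_k^{s(g_k)}(\kappa)\ge c$. Step 1 gives $\beta(g)\ge c$.

\emph{Step 3: the weights.} For $g'\in G_V^{x_0}$ put $a(g')=\int\kappa(g^{-1}g')\,b(g)^{-1}\,d\nu_1(g)$. \emph{If $g_k'\in G_V^{x_k}$ and $g_k'\to g'\in G_V^{x_0}$, then $a_k(s(g_k'))\to a(g')$.} By \eqref{eq:a}, $a_k(s(g_k'))=J_k^{x_k}(F_k)$ with $F_k(g)=\kappa(g^{-1}g_k')/b_k(s(g))$. The supports of the $F_k$ lie in the compact set $(\{g_k':k\ge1\}\cup\{g'\})(\operatorname{supp}\kappa)^{-1}$, which lies in $G_V$ because $r(\operatorname{supp}\kappa)\subset V$. By Step 1, $F_k\Rightarrow F$ with $F(g)=\kappa(g^{-1}g')/b(g)$. Apply Lemma~\ref{lem:moving}.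

\emph{Step 4: Fubini on the fiber $G^{x_0}$.} By Step 3, $\varphi\cdot a_k\circ s\Rightarrow\varphi a$, with supports in $K$. The function $(g,g')\mapsto\varphi(g')\kappa(g^{-1}g')/b(g)$ is continuous on $G_V^{x_0}\times G_V^{x_0}$ and vanishes unless $g'\in K$ and $g\in K(\operatorname{supp}\kappa)^{-1}$, so it has compact support. Lemma~\ref{lem:moving} and Fubini's theorem give
\[
\lim_k(J_k\star A_k)^{x_k}(\varphi)=\int\varphi a\,d\nu_2=\int\frac1{b(g)}\int\varphi(g')\,\kappa(g^{-1}g')\,d\nu_2(g')\,d\nu_1(g).
\]
If $f\in C_c^+(G_V)$ vanishes on $s^{-1}(S)$, then $J_k^{x_k}(f)=J_k^{x_k}(0)=0$; so $\nu_1$ is carried by $s^{-1}(S)$. By Step 2, $\varphi(g)=b(g)^{-1}\int\varphi(g)\kappa(g^{-1}g')\,d\nu_2(g')$ for $\nu_1$-almost every $g$. Subtracting,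
\[
\Big|\lim_k(J_k\star A_k)^{x_k}(\varphi)-\nu_1(\varphi)\Big|\le\int\frac1{b(g)}\int|\varphi(g')-\varphi(g)|\,\kappa(g^{-1}g')\,d\nu_2(g')\,d\nu_1(g).
\]
The inner integral is at most $\theta\beta(g)\le\theta b(g)$. It vanishes unless $\varphi(g)\ne0$ or there is $g'\in K$ with $g^{-1}g'\in\operatorname{supp}\kappa$, that is, unless $g\in K\cup K(\operatorname{supp}\kappa)^{-1}$. On this set $\omega\ge1$ for $\nu_1$-almost every $g$. So the right side is at most $\theta\nu_1(\omega)=\theta\lim_kJ_k^{x_k}(\omega)\le\theta M$. Since $\nu_1(\varphi)=\lim_kJ_k^{x_k}(\varphi)$, this contradicts \eqref{eq:bad}.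
\end{proof}

\section{The iteration}\label{sec:iter}

\begin{proposition}\label{prop:local}
Let $x_0\in V$ and $\varphi_1\in C_c^+(G_V)$ with $\varphi_1(x_0)>0$. There is a gauge $J$ on $G_V$ such that every $J^x$ is additive and $J^{x_0}(\varphi_1)>0$.
\end{proposition}

The order of the choices needs care. To make the error in Proposition~\ref{prop:smear} small, $\kappa$ must be chosen after the bound $M$ for $J$ is known; but $J$ must be additive at a scale $k$ that is known only after $\kappa$ has been chosen. We escape this circle by carrying along, at stage $n$, not one gauge but a bounded family $\mathcal J_n$ that contains members of every fineness. The family determines $M$, then $\kappa_n$, then the normalized family $\mathcal A_{n+1}$, then the scale $k_n$; only then is a member $J_n\in\mathcal J_n$ selected, and $\mathcal J_{n+1}$ consists of the gauges $J_n\star A$.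

\begin{proof}
Let $(\varphi_i)_{i\ge1}$ be as in Lemma~\ref{lem:dense}, beginning with the given $\varphi_1$, and let $D=\overline{W_1}$, a compact set containing $\overline V$. We construct families $\mathcal J_n$ of gauges, $n\ge1$, such that
\begin{itemize}
\item[(a)] all members of $\mathcal J_n$ are supported over one compact set $S_n\subset V$,
\item[(b)] $\mathcal J_n$ is bounded,
\item[(c)] for every $k$, $\mathcal J_n$ contains a $W_k$-additive member,
\end{itemize}
together with a constant $c_0>0$ and $W_n$-additive members $J_n\in\mathcal J_n$ such that $J_1^{x_0}(\varphi_1)\ge c_0$ and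
\begin{equation}\label{eq:step}
\sup_x\big|J'^x(\varphi_i)-J_n^x(\varphi_i)\big|\le2^{-n-1}c_0\qquad(J'\in\mathcal J_{n+1},\ i\le n).
\end{equation}

\emph{Start.} Multiplying $\varphi_1$ by a cutoff, choose $\kappa_0\in C_c^+(G|_V)$ with $\kappa_0\le\varphi_1$ and $\kappa_0(x_0)>0$. Proposition~\ref{prop:norm} for $S'=\{x_0\}$ and $\kappa_0$ gives $c_0$ and a family $\mathcal A_1$. Take $\chi\in C_c(V)$, $0\le\chi\le1$, with $\chi=1$ on $s(\operatorname{supp}\kappa_0)$, and put $S_1=\operatorname{supp}\chi$ and $\mathcal J_1=\{\chi\cdot A:A\in\mathcal A_1\}$. Then (a) holds, (b) holds since $(\chi\cdot A)^x(\varphi)\le A^x(\varphi)$, and (c) holds by (G4). Every member satisfies $(\chi\cdot A)^{x_0}(\varphi_1)\ge A^{x_0}(\kappa_0\cdot\chi\circ s)=A^{x_0}(\kappa_0)\ge c_0$.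

\emph{Step.} Let $\mathcal J_n$ with (a)--(c) be given, and let $S_n'\subset V$ be a compact neighborhood of $S_n$. For $i\le n$ the set $(\operatorname{supp}\varphi_i\,D^{-1})\cap s^{-1}(S_n)$ is a compact subset of $G_V$; choose $\omega_i\in C_c^+(G_V)$ with $\omega_i\ge1$ on it. The purpose of $D$ is that $\omega_i$ is fixed before $\kappa_n$. By (b),
\[
M_n=\max_{i\le n}\ \sup\{J^x(\omega_i):J\in\mathcal J_n,\ x\in X\}<\infty .
\]
By Lemma~\ref{lem:osc} there is $l$ with $\operatorname{osc}_{W_l}(\varphi_i)\,M_n\le2^{-n-2}c_0$ for $i\le n$. Choose $\kappa_n\in C_c^+(W_l\cap G|_V)$ with $\kappa_n=1$ on $S_n'$. Proposition~\ref{prop:norm} for $S_n'$ and $\kappa_n$ gives $c_n>0$ and a family $\mathcal A_{n+1}$; form $\star$ with the pair $(\kappa_n,c_n)$.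

Proposition~\ref{prop:smear} applies to $S_n$, $S_n'$, $\kappa_n$, $c_n$, $\mathcal J_n$, $\mathcal A_{n+1}$, $\varphi_i$, $\omega_i$. Indeed, $\operatorname{supp}\varphi_i\,(\operatorname{supp}\kappa_n)^{-1}\subset\operatorname{supp}\varphi_i\,D^{-1}$ because $\operatorname{supp}\kappa_n\subset W_l\subset D$, and $\operatorname{supp}\varphi_i\subset\operatorname{supp}\varphi_i\,D^{-1}$ because $g=g\,s(g)^{-1}$ with $s(g)\in V\subset D$. Apply it with $\eta=2^{-n-2}c_0$ for each $i\le n$, and let $k_n$ be the maximum of $n$ and the scales obtained. By (G3), all $W_{k_n}$-additive $J\in\mathcal J_n$ and $A\in\mathcal A_{n+1}$ satisfy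
\[
\sup_x\big|(J\star A)^x(\varphi_i)-J^x(\varphi_i)\big|\le2^{-n-2}c_0+2^{-n-2}c_0=2^{-n-1}c_0\qquad(i\le n).
\]
By (c) choose a $W_{k_n}$-additive $J_n\in\mathcal J_n$; it is $W_n$-additive. Put
\[
\mathcal J_{n+1}=\{J_n\star A:A\in\mathcal A_{n+1}\text{ is }W_{k_n}\text{-additive}\}.
\]
Then \eqref{eq:step} holds. Property (a) holds with $S_{n+1}=s(\operatorname{supp}\kappa_n)$ by (S1), and (b) follows from (S2), (G1) and the boundedness of $\mathcal A_{n+1}$. For (c), given $k$, take a $W_{\max(k,k_n)}$-additive $A\in\mathcal A_{n+1}$; it is both $W_{k_n}$-additive and $W_k$-additive, so $J_n\star A$ is a $W_k$-additive member of $\mathcal J_{n+1}$.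

\emph{Limit.} Since $J_{n+1}\in\mathcal J_{n+1}$, \eqref{eq:step} shows that $J_n^x(\varphi_i)$ converges uniformly in $x$ for each $i$; with (G1) it follows that $C_i=\sup_{n,x}J_n^x(\varphi_i)<\infty$. For $f\in C_c^+(G_V)$ and $|f-\varphi_i|\le\varepsilon\varphi_{i_0}$, (G2) gives
\[
|J_n^x(f)-J_m^x(f)|\le|J_n^x(\varphi_i)-J_m^x(\varphi_i)|+2\varepsilon C_{i_0}.
\]
By Lemma~\ref{lem:dense}, $J_n^x(f)$ converges uniformly in $x$ for every $f\in C_c^+(G_V)$, and the limit is continuous in $x$. By (M3) every function in $C_c^+(G_V^x)$ is the restriction of such an $f$, so $J^x=\lim_nJ_n^x$ exists pointwise on $C_c^+(G_V^x)$. Properties (J1) and (J2) pass to pointwise limits, so $J$ is a gauge. For fixed $x$, Lemma~\ref{lem:limit} with the constant sequence $x_n=x$ shows that $f\mapsto J^x(f)$ is a Radon measure on $G_V$; hence $J^x$ is additive. Finally $J^{x_0}(\varphi_1)\ge c_0-\sum_{n\ge1}2^{-n-1}c_0=c_0/2>0$.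
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Proposition~\ref{prop:local} yields invariant systems that charge a prescribed neighborhood of a prescribed unit. Continuity spreads this to nearby units, and second countability lets countably many systems do all the work. This is the step that has no counterpart in Example~\ref{ex:counter}.

\begin{lemma}\label{lem:localsystem}
Let $x_0\in X$ and let $B$ be an open neighborhood of $x_0$ in $G$. There is an invariant system $(\mu^x)$ on $G$ with $\mu^x(B)>0$ for all $x$ in a neighborhood of $x_0$ in $X$.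
\end{lemma}

\begin{proof}
Choose an open, relatively compact $V\ni x_0$, a function $\varphi_1\in C_c^+(B\cap G_V)$ with $\varphi_1(x_0)>0$, the gauge $J$ of Proposition~\ref{prop:local}, and $\chi\in C_c(V)$, $0\le\chi\le1$, with $\chi=1$ on $s(\operatorname{supp}\varphi_1)$. By (G5), $\mu^x(\phi)=J^x(\phi\cdot\chi\circ s)$ is defined for $\phi\in C_c^+(G)$. It is additive and positively homogeneous and depends only on $\phi|_{G^x}$, so by (M1) and (M2) it is a Radon measure on $G$ carried by $G^x$. Conditions (H2) and (H3) hold for $\phi\ge0$ by (G5), and in general by writing $\phi=\phi_+-\phi_-$. We have $\mu^{x_0}(\varphi_1)=J^{x_0}(\varphi_1)>0$, so $\mu^x(\varphi_1)>0$ near $x_0$ by (H3), and $\varphi_1$ is supported in $B$.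
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $(B_j)$ be a countable base of $G$. For each $j$, the neighborhoods given by Lemma~\ref{lem:localsystem} for $B=B_j$ and $x_0\in B_j\cap X$ have interiors that cover the second countable space $B_j\cap X$, and countably many of them suffice. So there is a sequence of invariant systems $\mu_1,\mu_2,\dots$ such that
\begin{equation}\label{eq:base}
\text{for each }j\text{ and each }y\in B_j\cap X\text{ there is }p\text{ with }\mu_p^y(B_j)>0 .
\end{equation}
Let $L_1\subset L_2\subset\cdots$ be compact sets whose interiors cover $G$, and let $\omega_p\in C_c^+(G)$ equal $1$ on $L_p$. The function $x\mapsto\mu_p^x(\omega_p)$ is continuous and vanishes off $r(\operatorname{supp}\omega_p)$, so it is bounded. Put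
\[
\varepsilon_p=\frac{2^{-p}}{1+\sup_x\mu_p^x(\omega_p)},\qquad\mu^x(\phi)=\sum_p\varepsilon_p\,\mu_p^x(\phi)\quad(\phi\in C_c(G)).
\]
Given $\phi$, there is $q$ with $\operatorname{supp}\phi\subset L_q$. For $p\ge q$ we have $|\phi|\le\|\phi\|_\infty\omega_p$, hence $\varepsilon_p|\mu_p^x(\phi)|\le2^{-p}\|\phi\|_\infty$, and the series converges uniformly in $x$. So each $\mu^x$ is a positive linear functional, carried by $G^x$, and (H2) and (H3) hold termwise and in the limit: $(\mu^x)$ is an invariant system. If $y\in X$ and $y\in B_j$, then $\mu^y(B_j)\ge\varepsilon_p\mu_p^y(B_j)>0$ for a suitable $p$ by \eqref{eq:base}. Thus $y\in\operatorname{supp}\mu^y$, and Lemma~\ref{lem:units} shows that $(\mu^x)$ is a Haar system.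
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

One direction is Proposition~\ref{prop:necessary}. For the other, let $r$ be open, let $X$ be paracompact, and let every unit have a metrizable neighborhood in $G$. The groupoid $G$ need not be second countable or metrizable now, so we avoid sequences. The idea is to generate a second countable open subgroupoid $G'$ from a small neighborhood of a unit, to translate a Haar system of $G'$ to the cosets of $G'$, and to glue with a partition of unity on $X$, which replaces the countable sum of Section~\ref{sec:A}.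

\begin{lemma}\label{lem:openprod}
If $A,B\subset G$ are open, then $AB$ is open.
\end{lemma}

\begin{proof}
Let $a\in A$, $b\in B$ be composable. The map $(a',c)\mapsto a'^{-1}c$ is continuous on $\{r(a')=r(c)\}$ and sends $(a,ab)$ to $b$. So there are open sets $A_1$ with $a\in A_1\subset A$ and $C\ni ab$ such that $A_1^{-1}C\subset B$. Since $r(A_1)$ is open, we may replace $C$ by $C\cap r^{-1}(r(A_1))$. For $c\in C$ choose $a'\in A_1$ with $r(a')=r(c)$; then $c=a'(a'^{-1}c)\in AB$.
\end{proof}

\begin{lemma}\label{lem:subgroupoid}
Every $x\in X$ has an open, relatively compact neighborhood $V$ in $X$ for which there is an open subgroupoid $G'$ of $G$ with unit space $V$ that admits a Haar system.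
\end{lemma}

\begin{proof}
Inside a metrizable neighborhood of $x$ choose an open $B\ni x$ in $G$ with compact metrizable closure. Put $V=B\cap X$, $D=B\cap B^{-1}\cap r^{-1}(V)\cap s^{-1}(V)$ and $G'=\bigcup_{n\ge1}D^n$. The set $D$ is open, symmetric and second countable, and it contains $V$. Hence $G'$ is closed under products and inverses, contains $V$, and has all ranges and sources in $V$. By Lemma~\ref{lem:openprod}, $D^n$ is open in $G$, and so are the sets $A_1\cdots A_n$ with $A_1,\dots,A_n$ taken from a countable base of $D$. These countably many sets form a base of $D^n$: if $a_1\cdots a_n$ lies in an open set $O$, continuity of multiplication gives basic $A_i\ni a_i$ with $A_1\cdots A_n\subset O$. So $G'$ is open in $G$, locally compact and second countable, and its range map is open as the restriction of $r$ to an open set. Theorem~\ref{thm:A} applies to $G'$.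
\end{proof}

\begin{lemma}\label{lem:induce}
Let $V$ and $G'$ be as in Lemma~\ref{lem:subgroupoid}, $G_V=s^{-1}(V)$ and $G_V^x=G^x\cap G_V$. There are Radon measures $\mu_V^x$ on $G_V^x$, $x\in X$, of full support, such that $\mu_V^x(f)=\mu_V^y(f(\gamma\,\cdot))$ for $\gamma\in G^x_y$, $f\in C_c(G_V^x)$, and such that $x\mapsto\mu_V^x(\varphi)$ is continuous for every $\varphi\in C_c(G_V)$.
\end{lemma}

\begin{proof}
Let $(\lambda^v)_{v\in V}$ be a Haar system on $G'$, regarded as measures on the fibers $G'^{\,v}=G'\cap G^v$.

\emph{Definition.} For $g,g'\in G_V^x$ write $g\sim g'$ if $g^{-1}g'\in G'$. This is an equivalence relation; it is reflexive because $g^{-1}g=s(g)\in V\subset G'$. The class $[g]$ is open in $G_V^x$ since $G'$ is open; it is closed since its complement is a union of classes; and $h\mapsto gh$ is a homeomorphism of $G'^{\,s(g)}$ onto $[g]$. For $f\in C_c(G_V^x)$ the function $h\mapsto f(gh)$ therefore has compact support in $G'^{\,s(g)}$, and we put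
\[
\mu_V^x(f)=\sum_{[g]}\int f(gh)\,d\lambda^{s(g)}(h),
\]
the sum running over the classes in $G_V^x$. If $g'=g\gamma$ with $\gamma\in G'$, (H2) for $\lambda$ gives $\int f(g\gamma h)\,d\lambda^{s(g')}(h)=\int f(gh)\,d\lambda^{s(g)}(h)$, so the terms do not depend on the representatives. The sum is finite, because the compact set $\operatorname{supp}f$ meets only finitely many of the disjoint open classes. So $\mu_V^x$ is a Radon measure. It has full support since on each class it is the image of $\lambda^{s(g)}$, which has full support. Left multiplication by $\gamma\in G^x_y$ maps the class of $g\in G_V^y$ onto the class of $\gamma g$, and $s(\gamma g)=s(g)$; this gives invariance.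

\emph{Reduction of continuity.} Each $g_0\in G_V$ has an open neighborhood $B\subset G_V$ with $B^{-1}B\subset G'$, because $g_0^{-1}g_0\in V\subset G'$ and $G'$ is open. Covering $\operatorname{supp}\varphi$ by finitely many such sets and using a partition of unity, we may assume $\operatorname{supp}\varphi\subset B$ for one such $B$. The function $x\mapsto\mu_V^x(\varphi)$ vanishes on the open set $X\setminus r(\operatorname{supp}\varphi)$, so it remains to prove continuity at a point $x_0=r(g_0)$ with $g_0\in B$. For $g\in B$ the set $B\cap G^{r(g)}$ lies in the class of $g$, so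
\[
\mu_V^{r(g)}(\varphi)=\Psi(g):=\int\varphi(gh)\,d\lambda^{s(g)}(h).
\]
It suffices to show that $\Psi$ is continuous at $g_0$: if $|\Psi-\Psi(g_0)|<\varepsilon$ on an open neighborhood $U\subset B$ of $g_0$, then $|\mu_V^x(\varphi)-\mu_V^{x_0}(\varphi)|<\varepsilon$ on $r(U)$, which is a neighborhood of $x_0$ because $r$ is open.

\emph{Continuity of $\Psi$.} Let $B_0\subset B$ be a compact neighborhood of $g_0$, and let $L=B_0^{-1}\operatorname{supp}\varphi$, a compact subset of $G'$. For $g\in B_0$ the function $\varphi(g\,\cdot)$ vanishes off $L$. By (M3) there is $f\in C_c(G')$ with $f(h)=\varphi(g_0h)$ on $G'^{\,s(g_0)}$. Let $L''=L\cup\operatorname{supp}f$, let $\omega\in C_c^+(G')$ equal $1$ on $L''$, and let $\varepsilon>0$. The set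
\[
Z=\{(g,h)\in B_0\times L'':s(g)=r(h),\ |\varphi(gh)-f(h)|\ge\varepsilon\}
\]
is compact, so its projection to $B_0$ is closed, and it does not contain $g_0$. For $g\in B_0$ outside this projection, $|\varphi(g\,\cdot)-f|\le\varepsilon\omega$ on $G'^{\,s(g)}$, both functions vanishing off $L''$. Hence, for $g$ near $g_0$,
\[
|\Psi(g)-\Psi(g_0)|\le\varepsilon\,\lambda^{s(g)}(\omega)+\big|\lambda^{s(g)}(f)-\lambda^{s(g_0)}(f)\big| .
\]
By (H3) for $\lambda$, the function $v\mapsto\lambda^v(\omega)$ is bounded and the last term tends to $0$ as $g\to g_0$. Since $\varepsilon$ is arbitrary, $\Psi$ is continuous at $g_0$.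
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The sets $V$ of Lemma~\ref{lem:subgroupoid} cover $X$. Since $X$ is paracompact and Hausdorff, there is a partition of unity $(\chi_i)$ with locally finite supports and $\operatorname{supp}\chi_i\subset V_i$, each $V_i$ being one of these sets. The closed set $\operatorname{supp}\chi_i$ is compact since $V_i$ is relatively compact. Put
\[
\mu^x(\phi)=\sum_i\mu_{V_i}^x(\phi\cdot\chi_i\circ s),\qquad\phi\in C_c(G).
\]
The function $\phi\cdot\chi_i\circ s$ has support in $\operatorname{supp}\phi\cap s^{-1}(\operatorname{supp}\chi_i)$, so it lies in $C_c(G_{V_i})$. For given $\phi$ only finitely many $i$ contribute, the same for all $x$, because the compact set $s(\operatorname{supp}\phi)$ meets only finitely many of the sets $\operatorname{supp}\chi_i$. So $\mu^x$ is a Radon measure carried by $G^x$, (H3) follows from Lemma~\ref{lem:induce}, and (H2) follows from it because $s(\alpha g)=s(g)$. If $y\in X$ and $\phi\in C_c^+(G)$ with $\phi(y)>0$, choose $i$ with $\chi_i(y)>0$; then $\mu^y(\phi)\ge\mu_{V_i}^y(\phi\cdot\chi_i\circ s)>0$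 since $\mu_{V_i}^y$ has full support in $G_{V_i}^y\ni y$. By Lemma~\ref{lem:units}, $(\mu^x)$ is a Haar system.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Deitmar}
Anton Deitmar, \emph{On Haar systems for groupoids}, arXiv:1605.08580 (2016).

\end{thebibliography}
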